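# Sharp uniform-in-time propagation of chaos for monotone drifts

## 1. Particles driven by frozen paths

Fix $d\ge 1$, $\sigma\ne 0$, a drift $V:\mathcal P_2(\mathbb R^d)\times\mathbb R^d\to\mathbb R^d$, a probability measure $\mu_0$ on $\mathbb R^d$, integers $1\le k<n$ with $N=n-k$, and a time $t>0$. For $z\in(\mathbb R^d)^n$ put $m_z=\frac1n\sum_l\delta_{z^l}$ and $|z|^2=\sum_l|z^l|^2$.

Take $k$ continuous paths $y=(y^1,\dots,y^k)$ on $[0,t]$ and regard them as given. For each $j\in\{k+1,\dots,n\}$ take a datum $\omega^j=(z_0^j,b^j)$, a starting point and a continuous path with $b^j_0=0$. Let $Z=Z(y,\omega)$ solve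
$$Z^j_s=z^j_0+\int_0^sV(m_{(y_r,Z_r)},Z^j_r)\,dr+\sqrt2\,\sigma\, b^j_s,\qquad j>k,\quad 0\le s\le t, \tag{1}$$
where $m_{(y,z)}=\frac1n\big(\sum_{i\le k}\delta_{y^i}+\sum_{j>k}\delta_{z^j}\big)$. The frozen paths $y$ push the particles $Z^j$, but are not pushed back; call (1) the no-feedback system. Let $\gamma$ be Wiener measure (dimension and interval will be clear from the context), let $\pi=(\mu_0\otimes\gamma)^{\otimes N}$, and average over data of law $\pi$:
$$\Gamma(y)=\int V\big(m_{(y_t,Z_t(y,\omega))},y^1_t\big)\,\pi(d\omega). \tag{2}$$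

What is this for? Consider the interacting particle system
$$dY_t^i = V(m_t^n, Y_t^i)\,dt + \sqrt2\,\sigma\, dB_t^i,\quad i=1,\dots,n,\qquad Y_0^i \text{ i.i.d. } \sim \mu_0,\qquad m_t^n = \frac1n\sum_{i=1}^n \delta_{Y_t^i}, \tag{3}$$
with independent $d$-dimensional Brownian motions $B^i$, and the McKean–Vlasov equation
$$dX_t = V(\mu_t, X_t)\,dt + \sqrt2\,\sigma\, dB_t,\qquad \mathcal L(X_0)=\mu_0,\qquad \mu_t = \mathrm{Law}(X_t). \tag{4}$$
Let $P^{n,k}_t$ be the law of $(Y^1_t,\dots,Y^k_t)$, and let $\mathbb H(\cdot\|\cdot)$ be relative entropy. We ask for the bound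
$$\mathbb H\big(P^{n,k}_t \,\|\, \mu_t^{\otimes k}\big) \le C\,\Big(\frac kn\Big)^2 \qquad \text{for all } n\ge1,\ 1\le k\le n,\ t\ge0, \tag{5}$$
with $C$ independent of $n,k,t$. In words: how close are $k$ of the $n$ particles to being independent copies of the limit, with no deterioration in time?

An observer who sees only the paths $Y^{\le k}$ sees them move with the conditional drift
$$\alpha^i_t=\mathbb E\big[V(m^n_t,Y^i_t)\,\big|\,\mathcal F^k_t\big],\qquad \mathcal F^k_t=\sigma(Y^i_s:\ i\le k,\ s\le t),$$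
and (5) will follow once $\alpha^i_t$ is within $O(\sqrt k/n)$ of $V(\mu_t,Y^i_t)$ in $L^2$. In the true system $Y^{>k}=Z(Y^{\le k},\omega)$ with $\omega^j=(Y_0^j,B^j)$. But conditionally on the observed paths, $\omega$ no longer has law $\pi$: the observed particles have felt the others. The quantity $\Gamma(Y^{\le k})$ is what the conditional drift would be if this effect were absent. So the proof has two halves:
$$\mathbb E|\alpha^1_t-\Gamma(Y^{\le k})|^2\le C\frac k{n^2}, \tag{6}$$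
$$\mathbb E|\Gamma(Y^{\le k})-V(\mu_t,Y^1_t)|^2\le C\frac k{n^2}. \tag{7}$$
The first compares two laws of the noise, by entropy; the second concerns only the no-feedback system. Both use that, under the monotonicity assumption below, (1) contracts at the same rate $\lambda$ for every input $y$.

## 2. Monotone drifts, and the two theorems

**Relative entropy.** $\mathbb H(\nu\|\mu)=\int\log\frac{d\nu}{d\mu}\,d\nu$ if $\nu\ll\mu$, and $+\infty$ otherwise. We use three textbook facts on Polish spaces: it does not increase under a measurable map applied to both measures (data processing); it is lower semicontinuous for weak convergence; and for laws of pairs,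
$$\mathbb H(\nu\|\mu)=\mathbb H(\nu_1\|\mu_1)+\int\mathbb H\big(\nu(\cdot|a)\,\|\,\mu(\cdot|a)\big)\,\nu_1(da)\qquad\text{(chain rule)}.$$

**Wasserstein derivative.** The derivative of $f:\mathcal P_2(\mathbb R^d)\to\mathbb R^m$ is the matrix field $\nabla_{\mathbb W}f(\mu)(y)$ for which $\frac{d}{d\tau}f(\mathrm{Law}(\xi+\tau h))=\mathbb E[\nabla_{\mathbb W}f(\mathrm{Law}(\xi+\tau h))(\xi+\tau h)\,h]$ for square-integrable $\xi,h$. Example: for $f(\mu)=\int K\,d\mu$ with $K$ smooth with bounded derivatives, differentiating $\mathbb E K(\xi+\tau h)$ gives $\nabla_{\mathbb W}f(\mu)(y)=\nabla K(y)$. For $V(\mu,x)$ we write $\nabla_{\mathbb W}V(\mu,x)(y)$.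

The assumptions are the following.

- (A1) $V$ is smooth, with bounded derivatives up to order $6$, jointly in the space variable and in the measure variable (Wasserstein derivatives).
- (A2) There is $\lambda>0$ such that $V$ is $\lambda$-monotone: for all square-integrable random vectors $X,Y$ in $\mathbb R^d$,
$$\mathbb E\big[(V(\mathrm{Law}(X),X)-V(\mathrm{Law}(Y),Y))\cdot(X-Y)\big]\le-\lambda\,\mathbb E|X-Y|^2. \tag{8}$$
- (T$_1$) There is $c>0$ with $\mathbb W_1(\nu,\mu_0)^2\le c\,\mathbb H(\nu\|\mu_0)$ for all probability measures $\nu$ on $\mathbb R^d$.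

Example for (A2): in the pairwise case $V(\mu,x)=-\nabla U(x)-\int\nabla W(x-y)\mu(dy)$ with $W$ even, take an independent copy $(X',Y')$ of $(X,Y)$. Since $\nabla W$ is odd, the left side of (8) equals
$$-\mathbb E[(\nabla U(X)-\nabla U(Y))\cdot(X-Y)]-\tfrac12\mathbb E\big[(\nabla W(X-X')-\nabla W(Y-Y'))\cdot((X-X')-(Y-Y'))\big],$$
so (8) holds when $U$ is $\lambda$-strongly convex and $W$ is convex. When $V=-\nabla_{\mathbb W}\Psi$ for a smooth functional $\Psi$ on Wasserstein space, (8) is equivalent to $\lambda$-displacement convexity of $\Psi$.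

Examples for (T$_1$): $\mu_0=\delta_0$, since $\mathbb H(\nu\|\delta_0)<\infty$ only for $\nu=\delta_0$; and any $\mu_0$ supported in a set of diameter $R$, since if $\mathbb H(\nu\|\mu_0)<\infty$ then $\nu$ lives on the same set and Pinsker's inequality gives $\mathbb W_1(\nu,\mu_0)\le R\sqrt{\mathbb H(\nu\|\mu_0)/2}$.

Under (A1), (A2), (T$_1$) and the smallness condition
$$\text{(A3)}\qquad \big\| |\nabla_{\mathbb W}V|^2_{\mathrm{op}}\big\|_\infty<\lambda^2/3,$$
the bound (5) is a known result; the question whether (A3) can be dropped comes from Manuel Arnese, Daniel Lacker, "Sharp propagation of chaos for mean field Langevin dynamics, control, and games", arXiv:2603.10988 (2026). The answer is yes.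

**Theorem A.** Assume (A1), (A2), (T$_1$). There is $C<\infty$, depending only on $d,\sigma,\lambda$, the bounds on the first and second derivatives of $V$, $|V(\delta_0,0)|$, $c$ and $\int|x|^4d\mu_0$, such that
$$\mathbb H(P^{n,k}_t\|\mu_t^{\otimes k})\le C(k/n)^2\qquad\text{for all }n\ge1,\ 1\le k\le n,\ t\ge0 .$$

**Theorem B.**

1. Only condition (R) below (bounded derivatives of order 1 and 2) is used from (A1). Moreover $\mathbb E\big|\mathbb E[V(m^n_t,Y^1_t)|Y^1_s,\dots,Y^k_s,s\le t]-V(\mu_t,Y^1_t)\big|^2\le Ck/n^2$, $\ \mathbb W_2^2(P^{n,k}_t,\mu_t^{\otimes k})\le C(k/n)^2$, and on path space $\mathbb H(P^{n,k}_{[t,t+T]}\|\mu^{\otimes k}_{[t,t+T]})\le C(1+T)(k/n)^2$ for all $t,T\ge0$.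
2. For all $\lambda,\beta>0$ there is a system satisfying (A1), (A2), (T$_1$) with $\| |\nabla_{\mathbb W}V|_{\mathrm{op}}^2\|_\infty=\beta^2$ and
$$\lim_{t\to\infty}\mathbb H(P^{n,k}_t\|\mu_t^{\otimes k})=\frac d2[x-\log(1+x)]\ge\frac d4\frac{x^2}{1+x},\qquad x=\frac{\beta k}{\lambda n},$$
for all $k\le n$. So the rate is optimal for every ratio $\beta/\lambda$, and any admissible constant satisfies $C\ge d\beta^2/(4\lambda^2)$.
3. $\lambda>0$ cannot be relaxed to $\lambda=0$: there is a $0$-monotone system satisfying (A1), (T$_1$) with $\mathbb H(P^{n,k}_t\|\mu_t^{\otimes k})\to\infty$ as $t\to\infty$ for all $k\le n$.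

**Condition (R).** For some $L$: $|\nabla_xV|,|\nabla_{\mathbb W}V|\le L$; $z\mapsto V(m_z,x)$ is $C^1$ with $\partial_{z^l}V(m_z,x)=\frac1n\nabla_{\mathbb W}V(m_z,x)(z^l)$; $\nabla_xV(\mu,x)$ and $\nabla_{\mathbb W}V(\mu,x)(y)$ are $L$-Lipschitz in $(\mu,x,y)$ for $\mathbb W_1+|\cdot|+|\cdot|$; and
$$|V(\mu,x)-V(\nu,x')|\le L\big(\mathbb W_1(\mu,\nu)+|x-x'|\big). \tag{9}$$

This follows from bounded derivatives of order at most $2$. If $f$ has Wasserstein derivative bounded by $L$ and $(\xi,\xi')$ is a $\mathbb W_1$-optimal coupling of $\mu,\nu\in\mathcal P_2$, then $\frac d{d\tau}f(\mathrm{Law}(\xi+\tau(\xi'-\xi)))$ is bounded by $L\,\mathbb E|\xi'-\xi|=L\,\mathbb W_1(\mu,\nu)$. Apply this to $V$, $\nabla_xV$ and $\nabla_{\mathbb W}V$. The formula for $\partial_{z^l}$ is the definition of the derivative with $\xi=z^I$, $h=h^I$, $I$ uniform on $\{1,\dots,n\}$. We constantly use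
$$\mathbb W_1(m_z,m_{z'})\le\frac1n\sum_l|z^l-z'^l|. \tag{10}$$
By (9) and (10) all drifts are Lipschitz, so (3) and (4) are well posed. In (1) the unknown $Z-\sqrt2\sigma b$ solves an ODE with Lipschitz right side, so $Z$ is well defined path by path, is continuous in $(y,\omega)$, and $\sup_{s\le t}|Z_s|$ is at most a constant (depending on $n,t$ and $V$) times $1+\sup|y|+|z_0|+\sup|b|$.

Throughout, $\|\cdot\|_p$ is the $L^p(\Omega)$ norm, and $C$ denotes a constant depending only on the quantities listed in Theorem A, never on $n,k,t$; it may change from line to line. Filtrations are augmented, all random elements live in Polish spaces, and conditional expectations given some of several independent inputs are computed by integrating out the other inputs.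

## 3. The linear drift, by hand

Take $\beta>0$, $\mu_0=\delta_0$, and
$$V(\mu,x)=-\lambda x-\beta\Big(x-\int y\,\mu(dy)\Big).$$
The left side of (8) is $-\lambda\mathbb E|X-Y|^2-\beta\,\mathbb E\big|X-Y-\mathbb E[X-Y]\big|^2\le-\lambda\mathbb E|X-Y|^2$, and $\nabla_{\mathbb W}V=\beta I$. So (A1), (A2), (T$_1$) hold, with $\beta/\lambda$ arbitrary.

**Step 1: the exact entropy.** This step proves parts 2 and 3 of Theorem B. The $d$ spatial coordinates decouple. In each, the vector of the $n$ particles has drift matrix $-(\lambda+\beta)I_n+\frac\beta n\mathbf 1\mathbf 1^\top$. The mode along $\mathbf 1$ is an Ornstein–Uhlenbeck process of rate $\lambda$, the orthogonal modes have rate $\lambda+\beta$, and their variances are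
$$v^\parallel_t=\sigma^2\frac{1-e^{-2\lambda t}}{\lambda},\qquad v^\perp_t=\sigma^2\frac{1-e^{-2(\lambda+\beta)t}}{\lambda+\beta}.$$
The mean of (4) stays $0$, so for $t>0$ we have $\mu_t=N(0,v_t^\perp I_d)$, and
$$P^{n,k}_t=N\Big(0,\ v^\perp_t\big(I_k+\tfrac{\rho_t}n\mathbf 1\mathbf 1^{\top}\big)\otimes I_d\Big),\qquad \rho_t=\frac{v^\parallel_t}{v^\perp_t}-1 .$$
For centered Gaussians on $\mathbb R^k$, $\mathbb H(N(0,v\Sigma)\|N(0,vI_k))=\frac12[\mathrm{tr}\,\Sigma-k-\log\det\Sigma]$. Here $\mathrm{tr}\,\Sigma-k=k\rho_t/n$ and $\det\Sigma=1+k\rho_t/n$, so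
$$\mathbb H(P^{n,k}_t\|\mu_t^{\otimes k})=\frac d2\Big[\frac{k\rho_t}n-\log\Big(1+\frac{k\rho_t}n\Big)\Big]. \tag{11}$$
As $t\to\infty$, $\rho_t\to\frac{\lambda+\beta}\lambda-1=\frac\beta\lambda$, which is the limit in part 2. For $x\ge 0$ we have $x-\log(1+x)\ge\frac{x^2}{2(1+x)}$: both sides vanish at $0$, and the derivatives are $\frac{x(2+2x)}{2(1+x)^2}\ge\frac{x(2+x)}{2(1+x)^2}$. With $k=1$, $n\to\infty$, any admissible constant satisfies $C\ge\lim n^2\cdot\frac d4\frac{x^2}{1+x}=\frac{d\beta^2}{4\lambda^2}$. This is part 2.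

For part 3 put $\lambda=0$ in the same drift, keeping $\beta>0$. It is $0$-monotone, $v^\parallel_t=2\sigma^2t$ and $v^\perp_t\to\sigma^2/\beta$, so $\rho_t\to\infty$ and the right side of (11) tends to infinity for all $k\le n$. $\square$

**Step 2: the two comparisons (6) and (7) in this model.** This step tests the plan of Section 1, for $d=1$, $\lambda>0$ and $k<n$. Let $\bar Y=\frac1n\sum_iY^i$. Since $V(\mu_t,x)=-(\lambda+\beta)x$,
$$V(m^n_t,Y^1_t)-V(\mu_t,Y^1_t)=\beta\bar Y_t,\qquad \mathbb E|\beta\bar Y_t|^2=\beta^2v_t^\parallel/n . \tag{12}$$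
Put $a=\lambda+\beta k/n$. The average $\bar z=\frac1N\sum_{j>k}Z^j$ of the no-feedback system satisfies $d\bar z=-a\bar z\,ds+\frac\beta n\sum_{i\le k}y^i\,ds+\sqrt2\sigma\,d\bar b$, with $\bar b=\frac1N\sum_{j>k}b^j$, because $(\lambda+\beta)-\beta N/n=a$. Its mean under $\pi$ is $\zeta_s=\frac\beta n\int_0^se^{-a(s-r)}\sum_{i\le k}y^i_r\,dr$, so
$$\Gamma(y)-V(\mu_t,y^1_t)=\frac\beta n\Big(\sum_{i\le k}y_t^i+N\zeta_t\Big).$$
Now $\mathbb E|\sum_{i\le k}Y^i_t|^2=k\big[v_t^\perp+\frac kn(v^\parallel_t-v^\perp_t)\big]\le kv_t^\parallel\le k\sigma^2/\lambda$, hence $\|N\zeta_t\|_2\le\frac\beta\lambda\sigma\sqrt{k/\lambda}$, and $\|\Gamma(Y^{\le k})-V(\mu_t,Y_t^1)\|_2\le\frac\beta n\big(1+\frac\beta\lambda\big)\sigma\sqrt{k/\lambda}$. This is (7).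

For (6), write the true average of the unseen particles as $\zeta+g$ with $\zeta$ computed from $y=Y^{\le k}$. Then $dg=-ag\,ds+\sqrt2\sigma\,d\bar B$, $g_0=0$, with $\bar B=\frac1N\sum_{j>k}B^j$. With $h=\beta N/n$ we get $\alpha^1_t-\Gamma(Y^{\le k})=h\,\mathbb E[g_t|\mathcal F^k_t]$. The observed paths $Y^{\le k}$ and the processes $O^i=\int_0^\cdot hg\,ds+\sqrt2\sigma B^i$, $i\le k$, determine each other causally, since $Y^i$ is obtained from $O$ by a linear equation with memory. So $\hat g=\mathbb E[g|\mathcal F^k]$ is a Kalman–Bucy filter: with $P_s=\mathbb E|g_s-\hat g_s|^2$ and the innovation Brownian motions $\nu^i$,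
$$d\hat g=-a\hat g\,ds+\frac{hP_s}{\sqrt2\sigma}\sum_{i\le k}d\nu^i,\qquad P_s\le\mathbb E|g_s|^2\le\frac{\sigma^2}{aN}.$$
Hence $\mathbb E|\hat g_t|^2\le\frac1{2a}\cdot\frac{kh^2}{2\sigma^2}\cdot\frac{\sigma^4}{a^2N^2}=\frac{k\beta^2\sigma^2}{4a^3n^2}$, and $\mathbb E|\alpha_t^1-\Gamma(Y^{\le k})|^2\le\beta^2\frac{k\beta^2\sigma^2}{4\lambda^3n^2}$. This is (6). Both hold for every ratio $\beta/\lambda$.

## 4. Two arguments that lose the exponent 2

**Coupling and Jensen.** Let $\xi^i_t=V(m^n_t,Y^i_t)-V(\mu_t,Y^i_t)$. A synchronous coupling gives $\mathbb E|\xi^i_t|^2\le C/n$ (Section 8). Since $\theta^i_t:=\alpha^i_t-V(\mu_t,Y_t^i)=\mathbb E[\xi^i_t|\mathcal F^k_t]$, Jensen gives $\mathbb E|\theta^i_t|^2\le C/n$, and the argument of Section 9 with this bound yields $\mathbb H\le Ck/n$, uniformly in time. The loss is exactly at Jensen: by (12), $\xi^i$ really has size $n^{-1/2}$, so one must use the averaging in $\mathbb E[\xi^i|\mathcal F^k]$.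

**A hierarchy of entropies.** Write $H_k(t)=\mathbb H(P^{n,k}_t\|\mu_t^{\otimes k})$. By the chain rule, $H_{k+1}-H_k$ is the mean relative entropy with respect to $\mu_t$ of the law of one more particle given the first $k$. So it is natural to aim for inequalities
$$\frac d{dt}H_k\le-c_1H_k+c_2\,k\,(H_{k+1}-H_k)+c_3\frac{k^2}{n^2},\qquad k<n, \tag{13}$$
with $c_1$ coming from dissipation and $c_2$ from the strength of the interaction. Suppose that (13), zero initial values and a uniform bound $H_n\le1$ are all one has. Let $p=c_1/c_2$ and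
$$h_k=\prod_{j=k}^{n-1}\Big(1+\frac pj\Big)^{-1}\ge\exp\Big(-p\sum_{j=k}^{n-1}\frac1j\Big)\ge e^{-p}\Big(\frac kn\Big)^p .$$
Since $h_{k+1}=h_k(1+p/k)$, we have $-c_1h_k+c_2k(h_{k+1}-h_k)=0$ and $h_n=1$. Now solve $g_k'=-c_1g_k+c_2k(g_{k+1}-g_k)$ for $k<n$ with $g_k(0)=0$ and $g_n(t)=1-e^{-t}$. This triangular linear system, with diagonal entries $-(c_1+c_2k)$, converges to $h_k$ as $t\to\infty$ (solve for $k=n-1,n-2,\dots$ in turn), and it satisfies everything we supposed. If $p<2$, then $n^2h_1\to\infty$. So (13) by itself cannot give the exponent $2$ uniformly in time unless $c_1\ge2c_2$, which is a smallness condition on the interaction.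

**What we do instead.** We condition on whole paths and measure how far the conditional law of the unseen noise is from $\pi$. On a window $[s,t]$ this entropy is $O(\frac kn(t-s))$. The functional $z\mapsto V(m_{(y,z)},y^1)$ is $L/\sqrt n$-Lipschitz in the Euclidean norm, and its square contributes the missing factor $1/n$. The entropy on all of $[0,t]$ grows with $t$, but a perturbation of the noise at time $r$ is damped by $e^{-\lambda(t-r)}$, for every frozen input; this is where (A2) is used at full strength and where no relation between $L$ and $\lambda$ enters.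

## 5. Contraction with frozen coordinates

**Lemma 1.** (a) For $z,z'\in(\mathbb R^d)^n$,
$$\sum_{i}(V(m_z,z^i)-V(m_{z'},z'^i))\cdot(z^i-z'^i)\le-\lambda|z-z'|^2. \tag{14}$$
If $z,z'$ agree in some coordinates, those terms vanish; so (14) is monotonicity in the remaining coordinates, with the common ones as frozen input.

(b) For $\mu\in\mathcal P_2$ and $x,y\in\mathbb R^d$,
$$(V(\mu,x)-V(\mu,y))\cdot(x-y)\le-\lambda|x-y|^2 . \tag{15}$$

(c) If $\varphi\ge0$, $\varphi^2$ is absolutely continuous and $(\varphi^2)'\le-2\lambda\varphi^2+2\varphi g$ with $g\ge0$, then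
$$\varphi_t\le e^{-\lambda t}\varphi_0+\int_0^te^{-\lambda(t-s)}g_s\,ds. \tag{16}$$
For random $\varphi$ with $\varphi_0=0$, this gives $\|\varphi_t\|_p\le\lambda^{-1}\sup_{s\le t}\|g_s\|_p$.

*Proof.* (a) Apply (8) to $X=z^I$, $Y=z'^I$ with $I$ uniform on $\{1,\dots,n\}$, and multiply by $n$.

(b) Apply (8) to $X=x1_A+\zeta1_{A^c}$, $Y=y1_A+\zeta1_{A^c}$ with $\zeta\sim\mu$ and $A$ independent of $\zeta$, $\mathbb P(A)=\varepsilon$. Off $A$ the difference $X-Y$ vanishes, so this reads $\varepsilon(V(\mathrm{Law}X,x)-V(\mathrm{Law}Y,y))\cdot(x-y)\le-\lambda\varepsilon|x-y|^2$. Divide by $\varepsilon$ and let $\varepsilon\to0$; both laws converge to $\mu$ in $\mathbb W_1$, and (9) applies.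

(c) Let $\varphi_\varepsilon=\sqrt{\varphi^2+\varepsilon}$. Then
$$\varphi_\varepsilon'\le\frac{-\lambda\varphi^2+\varphi g}{\varphi_\varepsilon}=-\lambda\varphi_\varepsilon+\frac{\lambda\varepsilon}{\varphi_\varepsilon}+\frac{\varphi}{\varphi_\varepsilon}g\le-\lambda\varphi_\varepsilon+\lambda\sqrt\varepsilon+g.$$
Use Gronwall and let $\varepsilon\to0$. The last statement is Minkowski's integral inequality with $\int_0^te^{-\lambda(t-s)}ds\le\lambda^{-1}$. $\square$

The next lemma measures the effect of one particle of (1) on all the others.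

**Lemma 2 (insertion).** Let $Z,\tilde Z$ solve (1) with the same $y$ and with data that agree except for the index $l$. Let $\delta=Z-\tilde Z$ and $\delta_{\ne l}=(\delta^j)_{j>k,j\ne l}$. Then
$$|\delta_{\ne l,s}|\le\frac L{\sqrt n}\int_0^se^{-\lambda(s-r)}|\delta^l_r|\,dr,\qquad s\le t. \tag{17}$$

*Proof.* Let $Z^\sharp$ be $Z$ with its $l$-th coordinate replaced by $\tilde Z^l$. For $j\ne l$ the noises cancel, and
$$(\delta^j)'=[V(m_{(y,Z)},Z^j)-V(m_{(y,Z^\sharp)},Z^j)]+[V(m_{(y,Z^\sharp)},Z^{\sharp,j})-V(m_{(y,\tilde Z)},\tilde Z^j)].$$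
The first bracket is at most $\frac Ln|\delta^l|$ by (9), (10); the vector of these brackets over $j\neq l$ has norm at most $\sqrt N\frac Ln|\delta^l|\le\frac L{\sqrt n}|\delta^l|$. In the second, $(y,Z^\sharp)$ and $(y,\tilde Z)$ agree in the coordinates $\le k$ and $l$, so (14) applies with these frozen. Hence $(|\delta_{\neq l}|^2)'\le-2\lambda|\delta_{\ne l}|^2+2|\delta_{\neq l}|\frac L{\sqrt n}|\delta^l|$, and $\delta_{\ne l,0}=0$. Use (16). $\square$

**Lemma 3 (moments).** All moments of $\mu_0$ and of $X_t$ are finite, and $M:=\sup_t\|X_t\|_4\le C$.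

*Proof.* Let $A$ be a ball with $\mu_0(A)\ge\frac12$ and let $B=\{x:\mathrm{dist}(x,A)\ge r\}$ with $\mu_0(B)>0$. Since $\mathbb H(\mu_0(\cdot|B)\|\mu_0)=\log(1/\mu_0(B))$, and likewise for $A$, (T$_1$) gives
$$r\le\mathbb W_1(\mu_0(\cdot|A),\mu_0(\cdot|B))\le\sqrt{c\log2}+\sqrt{c\log(1/\mu_0(B))}.$$
So $\mu_0$ has Gaussian tails, and all moments of $\mu_0$, hence of $X_t$ (Lipschitz drift), are finite. Itô's formula and (8) with $Y=0$ give
$$\tfrac d{dt}\mathbb E|X_t|^2\le-2\lambda\mathbb E|X_t|^2+2|V(\delta_0,0)|\,\mathbb E|X_t|+2d\sigma^2,$$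
so $\sup_t\mathbb E|X_t|^2\le C$, and $b:=\sup_t|V(\mu_t,0)|\le|V(\delta_0,0)|+L\sup_t\mathbb E|X_t|\le C$. By (15), $V(\mu_t,x)\cdot x\le-\lambda|x|^2+b|x|$. With $\nabla|x|^4=4|x|^2x$ and $\Delta|x|^4=4(d+2)|x|^2$,
$$\tfrac d{dt}\mathbb E|X_t|^4\le-4\lambda\mathbb E|X_t|^4+4b\,\mathbb E|X_t|^3+4(d+2)\sigma^2\mathbb E|X_t|^2,$$
which bounds $\mathbb E|X_t|^4$ uniformly. $\square$

## 6. Resampling, and the bias of empirical measures

**Lemma 4 (resampling).** Let $w_1,\dots,w_m$ be independent of each other and of a $\sigma$-field $\mathcal G_0$. Let $\zeta\in L^p$, $p\in\{2,4\}$, be a vector-valued function of $\mathcal G_0$-measurable variables and of $w_1,\dots,w_m$, and let $\zeta^{(l)}$ be obtained by replacing $w_l$ with an independent copy. Then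
$$\|\zeta-\mathbb E[\zeta|\mathcal G_0]\|_p\le C\Big(\sum_l\|\zeta-\zeta^{(l)}\|_p^2\Big)^{1/2}. \tag{18}$$

*Proof.* Let $D_l=\mathbb E[\zeta|\mathcal G_0,w_1,\dots,w_l]-\mathbb E[\zeta|\mathcal G_0,w_1,\dots,w_{l-1}]$. Since $\zeta^{(l)}$ does not involve $w_l$, the second term is $\mathbb E[\zeta^{(l)}|\mathcal G_0,w_1,\dots,w_l]$, so $D_l=\mathbb E[\zeta-\zeta^{(l)}|\mathcal G_0,w_1,\dots,w_l]$ and $\|D_l\|_p\le\|\zeta-\zeta^{(l)}\|_p$. The $D_l$ are martingale differences with sum $\zeta-\mathbb E[\zeta|\mathcal G_0]$. By Burkholder's inequality and the triangle inequality in $L^{p/2}$, $\|\sum D_l\|_p^2\le C\|\sum|D_l|^2\|_{p/2}\le C\sum\|D_l\|_p^2$. $\square$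

Example: for an average $\zeta=\frac1m\sum w_l$ of i.i.d. variables each resampling costs $O(1/m)$, and (18) gives the usual $O(m^{-1/2})$.

**Lemma 5.** Let $X^1,\dots,X^n$ be i.i.d. with law $\mu\in\{\mu_t:t\ge0\}$. Then

(i) $|\mathbb EV(m_X,x)-V(\mu,x)|\le C/n$ for all $x$;

(ii) $\|V(m_X,X^j)-V(\mu,X^j)\|_4\le Cn^{-1/2}$.

*Proof.* (i) The aim is to show that doubling the number of points changes the expectation by $O(1/N)$. In this proof $N\ge1$ is any integer; let $a_N=\mathbb EV(m_{(X^1,\dots,X^N)},x)$. The $2N$ points $(X^l,X^l)_{l\le N}$ have the same empirical measure as $X^1,\dots,X^N$. Pass to $(X^l,X'^l)_{l\le N}$, with $X'$ an independent copy, by changing one pair at a time; the end value is $a_{2N}$. With the other pairs fixed, let $h(u,v)$ be the value of $V(\cdot,x)$ when the $l$-th pair is $(u,v)$; $h$ is symmetric. For i.i.d. $U,U'\sim\mu$ independent of the other pairs, symmetry gives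
$$\mathbb E[h(U,U)-h(U,U')]=\tfrac12\mathbb E\big[(h(U,U)-h(U',U))-(h(U,U')-h(U',U'))\big].$$
Let $m^{w,u}$ be the empirical measure with $l$-th pair $(w,u)$. Then $\partial_1h(w,u)=\frac1{2N}\nabla_{\mathbb W}V(m^{w,u},x)(w)$ and $\mathbb W_1(m^{w,u},m^{w,v})\le\frac{|u-v|}{2N}$, so $|\partial_1h(w,u)-\partial_1h(w,v)|\le\frac{L}{4N^2}|u-v|$. Integrating $\partial_1h$ along the segment from $U'$ to $U$, the expression above is at most $\frac L{8N^2}\mathbb E|U-U'|^2$ in norm. Summing over $N$ pairs, $|a_N-a_{2N}|\le\frac L{8N}\mathbb E|U-U'|^2$. Sum over $N=n,2n,4n,\dots$; since $\mathbb E\,\mathbb W_1(m_{(X^1,\dots,X^N)},\mu)\to0$ as $N\to\infty$, we have $a_{2^jn}\to V(\mu,x)$, and (i) follows with Lemma 3.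

(ii) Replacing $X^j$ inside $m_X$ by an independent copy changes $V$ by at most $\frac Ln|X^j-X'^j|$, which is $O(1/n)$ in $L^4$. Now the evaluation point $X^j$ is independent of the empirical measure. For fixed $x$, resampling one point costs $C/n$ in $L^4$, so (18) gives $\|V(m_X,x)-\mathbb EV(m_X,x)\|_4\le C(n\cdot n^{-2})^{1/2}$. Add (i) and integrate over $x$. $\square$

## 7. The entropy cost of a drift

**Lemma 6.** (a) Let $W$ be a Brownian motion on $[s,t]$ for a filtration $(\mathcal F_r)$, $\zeta$ be $\mathcal F_s$-measurable, $u$ progressive with $\mathbb E\int_s^t|u|^2<\infty$, and $\tilde W_r=W_r-W_s+\int_s^ru$. Then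
$$\mathbb H(\mathrm{Law}(\zeta,\tilde W)\|\mathrm{Law}(\zeta)\otimes\gamma)\le\tfrac12\mathbb E\int_s^t|u_r|^2dr. \tag{19}$$

(b) Let $dU=[b(r,U_r)+\theta_r]dr+\sqrt2\sigma dW$ on $[s,t]$ with $U_s$ $\mathcal F_s$-measurable, $b$ continuous and Lipschitz in space, $\theta$ progressive and square integrable; and let $d\bar U=b(r,\bar U)dr+\sqrt2\sigma d\bar W$ for a Brownian motion $\bar W$ independent of $\bar U_s$. Then
$$\mathbb H(\mathrm{Law}(U_{[s,t]})\|\mathrm{Law}(\bar U_{[s,t]}))\le\mathbb H(\mathrm{Law}(U_s)\|\mathrm{Law}(\bar U_s))+\frac1{4\sigma^2}\mathbb E\int_s^t|\theta_r|^2dr. \tag{20}$$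

*Proof.* (a) Truncate so that Girsanov applies: $u^N_r=u_r1\{\int_s^r|u|^2\le N\}$, $\tilde W^N=W-W_s+\int_s^\cdot u^N$. By Novikov and Girsanov, $dQ^N=\exp(-\int_s^tu^N\cdot dW-\frac12\int_s^t|u^N|^2)\,d\mathbb P$ is a probability equal to $\mathbb P$ on $\mathcal F_s$, under which $\tilde W^N$ is an $\mathcal F$-Brownian motion started at $0$, hence independent of $\zeta$. So $\mathrm{Law}_{Q^N}(\zeta,\tilde W^N)=\mathrm{Law}(\zeta)\otimes\gamma$, and by data processing
$$\mathbb H(\mathrm{Law}(\zeta,\tilde W^N)\|\mathrm{Law}(\zeta)\otimes\gamma)\le\mathbb H(\mathbb P\|Q^N)=\mathbb E\Big[\int_s^tu^N\cdot dW+\tfrac12\int_s^t|u^N|^2\Big]\le\tfrac12\mathbb E\int_s^t|u|^2 .$$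
Almost surely $u^N=u$ for $N$ large, so $\tilde W^N\to\tilde W$; conclude by lower semicontinuity.

(b) Because the noise is additive, $U$ is the image of $(U_s,\tilde W)$, with $\tilde W=W-W_s+\int_s^\cdot\frac{\theta}{\sqrt2\sigma}$, under a pathwise solution map, and $\bar U$ is the image of $(\bar U_s,\bar W-\bar W_s)$ under the same map. By data processing and the chain rule, the left side of (20) is at most
$$\mathbb H(\mathrm{Law}(U_s,\tilde W)\|\mathrm{Law}(\bar U_s)\otimes\gamma)=\mathbb H(\mathrm{Law}(U_s)\|\mathrm{Law}(\bar U_s))+\mathbb H(\mathrm{Law}(U_s,\tilde W)\|\mathrm{Law}(U_s)\otimes\gamma),$$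
and (19) bounds the last term by $\frac12\mathbb E\int|\theta|^2/(2\sigma^2)$. $\square$

## 8. Synchronous coupling

Let $X^i$ solve (4) with the same $(Y^i_0,B^i)$, and put $\Delta^i=Y^i-X^i$, $\xi^i_t=V(m^n_t,Y^i_t)-V(\mu_t,Y^i_t)$.

**Lemma 7.** $\sup_t\|\Delta^i_t\|_4\le Cn^{-1/2}$ and
$$\sup_t\mathbb E|\xi^i_t|^2\le C/n. \tag{21}$$

*Proof.* Let $S^i=V(m_X,X^i)-V(\mu_t,X^i)$; by Lemma 5, $\|S^i\|_4\le Cn^{-1/2}$.

**Step 1: the whole system.** This gives the total size of $\Delta$. We have $(\Delta^i)'=[V(m^n,Y^i)-V(m_X,X^i)]+S^i$, so (14) yields $\frac d{dt}|\Delta|^2\le-2\lambda|\Delta|^2+2|\Delta||S|$. Since $\||S|\|_4^2\le\sum_i\|S^i\|_4^2\le C$, (16) gives $\||\Delta_t|\|_4\le C$.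

**Step 2: one particle.** This gives a fourth moment for each coordinate, which Step 1 does not. Write
$$(\Delta^i)'=[V(m^n,Y^i)-V(m^n,X^i)]+[V(m^n,X^i)-V(m_X,X^i)]+S^i .$$
The middle bracket is at most $\frac Ln\sum_l|\Delta^l|\le\frac L{\sqrt n}|\Delta|$. By (15), $\frac d{dt}|\Delta^i|^2\le-2\lambda|\Delta^i|^2+2|\Delta^i|\big(\frac L{\sqrt n}|\Delta|+|S^i|\big)$, and (16) with Step 1 gives $\|\Delta^i_t\|_4\le Cn^{-1/2}$. Finally $|\xi^i|\le|S^i|+2L|\Delta^i|+\frac Ln\sum_l|\Delta^l|$ gives (21). $\square$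

## 9. From the conditional drift to the entropy

Recall $\theta^i_t=\alpha^i_t-V(\mu_t,Y^i_t)$ with $\alpha^i_t=\mathbb E[V(m^n_t,Y^i_t)|\mathcal F^k_t]$.

**Proposition 8.** $\mathbb E|\theta^i_t|^2\le C_A\,k/n^2$ for all $t\ge0$, $i\le k\le n$, with $C_A\le C$.

Under time integrals we need a progressive version of $\alpha^i$. Let $v_s=V(m^n_s,Y^i_s)$, which is continuous in $s$ and in $L^1$, and let $s_m$ be the largest multiple of $2^{-m}$ not exceeding $s$. The step processes $\mathbb E[v_{s_m}|\mathcal F^k_{s_m}]$ are progressive. For each $s$ they converge in $L^1$ to $\mathbb E[v_s|\mathcal F^k_s]$, because $\mathbb E|v_{s_m}-v_s|\to0$ and $\mathcal F^k_{s_m}\uparrow\mathcal F^k_s$ (the paths are continuous). By dominated convergence they are Cauchy in $L^1(ds\otimes\mathbb P)$ on bounded intervals, and their limit is progressive and is a version of $\mathbb E[v_s|\mathcal F^k_s]$ for a.e. $s$. This suffices below.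

**Proof of Theorem A from Proposition 8.**

**Step 1: the observed particles solve an equation in their own filtration.** For $i\le k$ let $W^i_t=\frac1{\sqrt2\sigma}(Y^i_t-Y^i_0-\int_0^t\alpha^i_rdr)$. For $s<t$,
$$W^i_t-W^i_s=\frac1{\sqrt2\sigma}\int_s^t(V(m^n_r,Y^i_r)-\alpha^i_r)\,dr+B^i_t-B^i_s$$
has zero conditional expectation given $\mathcal F^k_s$. So $W=(W^1,\dots,W^k)$ is a continuous $\mathcal F^k$-martingale with the bracket of a Brownian motion, hence an $\mathcal F^k$-Brownian motion by Lévy's theorem, and $dY^i=\alpha^i_tdt+\sqrt2\sigma dW^i$. With $\theta=(\theta^i)_{i\le k}$, Proposition 8 gives $\mathbb E|\theta_t|^2\le C_Ak^2/n^2$.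

**Step 2: short times.** For $t\le1$, (20) on $[0,t]$ with $b=(V(\mu_r,\cdot))_{i\le k}$ and data processing give $\mathbb H(P^{n,k}_t\|\mu_t^{\otimes k})\le\frac1{4\sigma^2}C_A\frac{k^2}{n^2}$.

**Step 3: a contractive coupling.** For long times we need a comparison that does not accumulate. Let $d\bar X^i=V(\mu_s,\bar X^i)ds+\sqrt2\sigma dW^i$, $\bar X^i_0=Y^i_0$, $i\le k$; then $\bar X_s\sim\mu_s^{\otimes k}$. By (15), $\frac d{ds}|Y-\bar X|^2\le-2\lambda|Y-\bar X|^2+2|Y-\bar X||\theta|$ in $(\mathbb R^d)^k$, so (16) gives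
$$\|Y_s-\bar X_s\|_2\le\lambda^{-1}\sqrt{C_A}\,\frac kn . \tag{22}$$

**Step 4: steering on the last unit of time.** This turns (22) into an entropy bound for $t\ge1$. Let $D=\bar X_{t-1}-Y_{t-1}$, which is $\mathcal F^k_{t-1}$-measurable, and $U_s=Y_s+(t-s)D$ for $s\in[t-1,t]$. Then $U_{t-1}=\bar X_{t-1}\sim\mu_{t-1}^{\otimes k}$, $U_t=Y_t$, and
$$dU^i=[V(\mu_s,U^i)+\theta'^i]ds+\sqrt2\sigma dW^i,\qquad \theta'^i=\theta^i+V(\mu_s,Y^i)-V(\mu_s,U^i)-D^i ,$$
with $|\theta'|\le|\theta|+(L+1)|D|$. In (20) the initial entropy is $0$, and evaluation at time $t$ gives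
$$\mathbb H(P^{n,k}_t\|\mu_t^{\otimes k})\le\frac1{4\sigma^2}\int_{t-1}^t\mathbb E|\theta'_s|^2ds\le\frac{C_A}{2\sigma^2}\Big(1+\frac{(L+1)^2}{\lambda^2}\Big)\frac{k^2}{n^2}.\qquad\square$$

**Proof of Theorem B.1 from Proposition 8.** The proof uses only (R) from (A1). The drift bound is Proposition 8; the $\mathbb W_2$ bound is (22). For path space apply (20) on $[t,t+T]$, with Theorem A for the initial term and Proposition 8 for the drift: $\mathbb H\le C(\frac kn)^2+\frac T{4\sigma^2}C_A(\frac kn)^2$. $\square$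

**Reduction of Proposition 8.** By exchangeability take $i=1$. If $k=n$ then $\theta^1=\xi^1$ and (21) suffices, since $1/n=k/n^2$. If $t=0$ and $k<n$, then $\theta_0^1=\mathbb E[V(m_{X_0},X_0^1)|X_0^{\le k}]-V(\mu_0,X_0^1)$ because $Y_0=X_0$; this is the term $\mathrm{T4}$ of Section 11 (Step 6) at time $0$. From now on $t>0$ and $k<n$ are fixed, and we prove (6) and (7), which together give the proposition.

## 10. The conditional law of the unseen noise: proof of (6)

In the true system $Y^{>k}=Z(Y^{\le k},\omega)$ with $\omega=(Y^j_0,B^j)_{j>k}$. Let $\kappa(y,\cdot)=\kappa(y)$ be the conditional law of this $\omega$ given $Y^{\le k}_{[0,t]}=y$. Then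
$$\alpha^1_t=\int V(m_{(y_t,Z_t(y,\omega))},y_t^1)\,\kappa(y,d\omega)\Big|_{y=Y^{\le k}},\qquad \Gamma(y)=\int V(m_{(y_t,Z_t(y,\omega))},y_t^1)\,\pi(d\omega).$$
For $s\in[0,t]$ let $\omega_{\le s}=(z_0,b_{[0,s]})$ and $\omega_{>s}=(b_r-b_s)_{r\in[s,t]}$; write $Y$ for $Y^{\le k}_{[0,t]}$, and
$$v_y(s):=2\,\mathbb E_{\kappa(y)}\mathbb H\big(\kappa(y)(\omega_{>s}|\omega_{\le s})\,\|\,\gamma\big).$$

**Step 1: entropy on windows.** This step bounds how much the observed paths reveal about the unseen noise after time $s$: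
$$\mathbb E\,v_{Y}(s)\le C\tfrac kn(t-s),\quad 0\le s\le t;\qquad \mathbb E\,\mathbb H(\kappa(Y)\|\pi)\le C\tfrac knt. \tag{23}$$
For $i\le k$ let
$$\tilde w^i_s=\frac1{\sqrt2\sigma}\Big(Y^i_s-Y^i_0-\int_0^sV(\mu_r,Y^i_r)dr\Big)=B^i_s+\int_0^s\frac{\xi^i_r}{\sqrt2\sigma}dr .$$
The path $Y^{\le k}_{[0,s]}$ and $(Y^{\le k}_0,\tilde w_{[0,s]})$ determine each other. Let $\tilde w_{>s}=(\tilde w_r-\tilde w_s)_{r\in[s,t]}$ and $\mathcal A_s=(Y^{\le k}_0,\tilde w_{[0,s]},\omega_{\le s})$. Apply (19) to the Brownian motion $(B^{\le k},B^{>k})$ on $[s,t]$, in the filtration of all initial values and noises, with drift $(\xi^{\le k}/(\sqrt2\sigma),0)$ and $\zeta=\mathcal A_s$. With (21) and the chain rule,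
$$\mathbb E\,\mathbb H\big(\mathrm{Law}(\tilde w_{>s},\omega_{>s}|\mathcal A_s)\,\big\|\,\gamma\otimes\gamma\big)\le\frac1{4\sigma^2}\sum_{i\le k}\int_s^t\mathbb E|\xi^i_r|^2dr\le C\frac kn(t-s).$$
By the chain rule the left side dominates $\mathbb E\,\mathbb H(\mathrm{Law}(\omega_{>s}|\mathcal A_s,\tilde w_{>s})\|\gamma)$. Conditioning on $(\mathcal A_s,\tilde w_{>s})$ is conditioning on $(Y^{\le k}_{[0,t]},\omega_{\le s})$, so this last quantity is $\frac12\mathbb Ev_Y(s)$. For the second bound in (23), note that $(Y_0^{\le k},z_0)\sim\mu_0^{\otimes n}$, so the case $s=0$ reads $\mathbb H(\mathrm{Law}(Y_0^{\le k},\tilde w,\omega)\|\mu_0^{\otimes k}\otimes\gamma\otimes\pi)\le C\frac knt$; condition on $(Y_0^{\le k},\tilde w)$. In particular $\mathbb H(\kappa(y)\|\pi)<\infty$ for a.e. $y$, and then the chain rule gives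
$$v_y(s)=2\big[\mathbb H(\kappa(y)\|\pi)-\mathbb H(\kappa(y)_{\le s}\|\pi_{\le s})\big]. \tag{24}$$

**Step 2: a drift representation.** To feed the entropy into the ODE (1), we write the noise under $\kappa(y)$ as Brownian motion plus drift. Fix $y$ with $Q:=\kappa(y)$, $\mathbb H(Q\|\pi)<\infty$, let $Q_0=\kappa_0(y)$ be the marginal of $z_0$, and let $\mathcal O_s$ be the filtration generated by $\omega_{\le s}$.

**Lemma 9.** There is an adapted $u$ such that $\tilde B=b-\int_0^\cdot u$ is a $Q$-Brownian motion for $(\mathcal O_s)$, hence independent of $z_0$, and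
$$\mathbb H(Q_{\le s}\|\pi_{\le s})=\mathbb H(Q_0\|\mu_0^{\otimes N})+\tfrac12\mathbb E_Q\int_0^s|u|^2,\qquad s\le t. \tag{25}$$

*Proof.* By martingale representation in the filtration of $(z_0,b)$, the density process is $\rho_s=\mathbb E_\pi[\frac{dQ}{d\pi}|\mathcal O_s]=\rho_0+\int_0^sh\cdot db$, which is continuous. A nonnegative martingale stays at $0$ once it hits $0$, and $Q(\rho_t=0)=0$, so $\inf_{s\le t}\rho_s>0$ $Q$-a.s. Put $u=\rho^{-1}h\,1_{\rho>0}$. By Girsanov's theorem and Lévy's characterization $\tilde B$ is a $Q$-Brownian motion. Moreover $\int_0^t|u|^2<\infty$ and, by Itô's formula, $Q$-a.s.,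
$$\log\rho_s=\log\rho_0+\int_0^su\cdot db-\tfrac12\int_0^s|u|^2=\log\rho_0+\int_0^su\cdot d\tilde B+\tfrac12\int_0^s|u|^2 .$$
With $\tau_m=\inf\{s:\int_0^s|u|^2\ge m\}\wedge t$,
$$\mathbb H(Q_0\|\mu_0^{\otimes N})+\tfrac12\mathbb E_Q\int_0^{\tau_m}|u|^2=\mathbb E_Q\log\rho_{\tau_m}=\mathbb H(Q|_{\mathcal O_{\tau_m}}\|\pi|_{\mathcal O_{\tau_m}})\le\mathbb H(Q\|\pi).$$
Let $m\to\infty$ to get $\mathbb E_Q\int_0^t|u|^2<\infty$. Then $\int u\cdot d\tilde B$ is a $Q$-martingale, and taking $\mathbb E_Q$ of $\log\rho_s$ gives (25). $\square$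

By (24) and (25),
$$v_y(s)=\mathbb E_Q\int_s^t|u_r|^2dr . \tag{26}$$
In particular $v_y(t)=0$, and $v_y$ is continuous in $s$, hence jointly measurable in $(y,s)$.

**Step 3: splitting.** We separate the effect of the drift $u$ from the effect of the initial points. Let $Z=Z(y,(z_0,b))$, $Z'=Z(y,(z_0,\tilde B))$ and $\Psi(z_0)=\int V(m_{(y_t,Z_t(y,(z_0,b)))},y^1_t)\,\gamma(db)$. Under $Q$ the pair $(z_0,\tilde B)$ has law $Q_0\otimes\gamma$, so
$$\int V(m_{(y_t,Z_t)},y_t^1)\,d\kappa(y)-\Gamma(y)=\underbrace{\mathbb E_Q\big[V(m_{(y_t,Z_t)},y^1_t)-V(m_{(y_t,Z'_t)},y^1_t)\big]}_{T_a(y)}+\underbrace{\int\Psi\,d(Q_0-\mu_0^{\otimes N})}_{T_b(y)} .$$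
All terms are integrable for a.e. $y$: the first because $\mathbb E|V(m_t^n,Y_t^1)|<\infty$, $\Gamma$ by the pathwise bound on $Z$ in Section 2 and the moments of $\pi$, and $T_a$ by the next step.

**Step 4: the term $T_a$.** The damping turns (23) into a bound uniform in $t$. The noise $b$ differs from $\tilde B$ by $\int u$, so (14) with the first $k$ coordinates frozen, and (16), give
$$|Z_t-Z'_t|\le\sqrt2|\sigma|\int_0^te^{-\lambda(t-r)}|u_r|\,dr .$$
By (9), (10), $|V(m_{(y,Z)},y^1)-V(m_{(y,Z')},y^1)|\le\frac Ln\sum_{j>k}|Z^j-Z'^j|\le\frac L{\sqrt n}|Z-Z'|$. Hence, by Cauchy–Schwarz and then (26) with integration by parts,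
$$|T_a|^2\le\frac{2L^2\sigma^2}{\lambda n}\int_0^te^{-\lambda(t-r)}\mathbb E_Q|u_r|^2dr=\frac{2L^2\sigma^2}{\lambda n}\Big[e^{-\lambda t}v_y(0)+\int_0^t\lambda e^{-\lambda(t-s)}v_y(s)\,ds\Big].$$
Take expectations at $y=Y$ and use (23):
$$\mathbb E|T_a(Y)|^2\le\frac Cn\cdot\frac kn\Big[te^{-\lambda t}+\int_0^\infty\lambda e^{-\lambda\tau}\tau\,d\tau\Big]\le C\frac k{n^2}.$$

**Step 5: $\Psi$ is Lipschitz with a small constant.** This prepares the use of (T$_1$) for $T_b$. Let $z_0,\tilde z_0$ differ only in coordinate $j$, let $Z,\tilde Z$ solve (1) with the same $y,b$, and $\delta=Z-\tilde Z$. By (14) and (16), $|\delta_s|\le e^{-\lambda s}|\delta^j_0|$. By Lemma 2, $|\delta_{\neq j,t}|\le\int_0^te^{-\lambda(t-s)}\frac L{\sqrt n}e^{-\lambda s}|\delta_0^j|ds=\frac L{\sqrt n}te^{-\lambda t}|\delta_0^j|$. Averaging over $b$,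
$$|\Psi(z_0)-\Psi(\tilde z_0)|\le\frac Ln\,\mathbb E\big(|\delta^j_t|+\sqrt n\,|\delta_{\ne j,t}|\big)\le\frac Ln(1+Lt)e^{-\lambda t}|z_0^j-\tilde z_0^j|.$$
So $\Psi$ has the Lipschitz constant $\frac Ln(1+Lt)e^{-\lambda t}$ for the metric $\sum_j|z^j-\tilde z^j|$.

**Step 6: (T$_1$) for the product measure.** We claim $\mathbb W_{1,\ell^1}(\nu,\mu_0^{\otimes N})^2\le cN\,\mathbb H(\nu\|\mu_0^{\otimes N})$, where $\mathbb W_{1,\ell^1}$ uses that metric. Construct $(z,\tilde z)$ coordinate by coordinate: given the past, let $(z^j,\tilde z^j)$ be a (measurably chosen) $\mathbb W_1$-optimal coupling of $\nu(dz^j|z^{<j})$ and $\mu_0$. Then $z\sim\nu$, $\tilde z\sim\mu_0^{\otimes N}$, and with $H_j=\mathbb H(\nu(dz^j|z^{<j})\|\mu_0)$,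
$$\sum_j\mathbb E|z^j-\tilde z^j|\le\sum_j\mathbb E\sqrt{cH_j}\le\Big(cN\sum_j\mathbb EH_j\Big)^{1/2}=\big(cN\,\mathbb H(\nu\|\mu_0^{\otimes N})\big)^{1/2}.$$

**Step 7: the term $T_b$.** By Steps 5 and 6, $|T_b|^2\le\frac{L^2(1+Lt)^2e^{-2\lambda t}}{n^2}\,cN\,\mathbb H(\kappa_0(y)\|\mu_0^{\otimes N})$. Since $\mathbb H(\kappa_0(y)\|\mu_0^{\otimes N})\le\mathbb H(\kappa(y)\|\pi)$ and $N\le n$, (23) gives
$$\mathbb E|T_b(Y)|^2\le C\,\frac{(1+t)^2\,t\,e^{-2\lambda t}}{n}\cdot\frac kn\le C\frac k{n^2}.$$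
This proves (6). $\square$

## 11. Conditional averages in the no-feedback system: proof of (7)

Take $(Y^i,X^i)_{i\le k}$ as in Section 8, write $y=Y^{\le k}$ and $\mathcal G=\sigma(Y^{\le k}_{[0,t]},X^{\le k}_{[0,t]})$. Take a new $\omega\sim\pi$ independent of $\mathcal G$, let $Z=Z(y,\omega)$, and for $j>k$ let $X^j$ solve (4) driven by $\omega^j$. Then $X^1,\dots,X^n$ are i.i.d., and $\Gamma(y)=\mathbb E[V(m_{(y_t,Z_t)},y^1_t)|\mathcal G]$. All bounds are uniform in $s\in[0,t]$, and time indices are often omitted. Put $m_{(y,X)}=\frac1n(\sum_{i\le k}\delta_{y^i}+\sum_{j>k}\delta_{X^j})$ and $S^j=V(m_X,X^j)-V(\mu_s,X^j)$. By Lemma 7, for $p\in\{2,4\}$,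
$$\Big\|\frac Ln\sum_{i\le k}|\Delta^i|\Big\|_p\le C\frac kn\,n^{-1/2}\le C\frac{\sqrt k}n\le Cn^{-1/2}. \tag{27}$$

**Step 1: a crude bound, $\|Z^j-X^j\|_4\le Cn^{-1/2}$.** This controls all later error terms. Let $E^j=Z^j-X^j$, $j>k$. Then
$$(E^j)'=[V(m_{(y,Z)},Z^j)-V(m_{(y,X)},X^j)]+[V(m_{(y,X)},X^j)-V(m_X,X^j)]+S^j,$$
and the middle bracket is at most $\frac Ln\sum_{i\le k}|\Delta^i|$. By (14) with $y$ frozen, $(|E|^2)'\le-2\lambda|E|^2+2|E|\big(\sqrt N\frac Ln\sum_{i\le k}|\Delta^i|+|S|\big)$. By (27), Lemma 5 and (16), $\||E|\|_4\le C$. For one coordinate, insert $V(m_{(y,Z)},X^j)$ and use (15): $(|E^j|^2)'\le-2\lambda|E^j|^2+2|E^j|\big(\frac Ln\sum_{i\le k}|\Delta^i|+\frac L{\sqrt n}|E|+|S^j|\big)$, and (16) gives the claim.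

This step alone is not enough for (7): it bounds $\Gamma(y)-V(\mu_t,y^1)$ only by $Cn^{-1/2}$. The difference $Z^j-X^j$ contains fluctuations coming from the noises of the other particles, which average out in $\Gamma$, and a systematic part. We must separate them.

**Step 2: influences.** This measures how one noise affects another particle. Let $Z^{(l)}$ be $Z$ with $\omega^l$ replaced by an independent copy $\omega'^l$, let $X'^l$ be driven by $\omega'^l$, and $\delta=Z-Z^{(l)}$. We claim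
$$\|Z^j-Z^{(l),j}\|_4\le C/n,\qquad j\neq l. \tag{28}$$
First, $\|\delta^l\|_4\le\|Z^l-X^l\|_4+\|X^l-X'^l\|_4+\|X'^l-Z^{(l),l}\|_4\le C$ by Step 1. By Lemma 2 and Minkowski, $\||\delta_{\ne l}|\|_4\le Cn^{-1/2}$. For $j\ne l$, (15) gives $(|\delta^j|^2)'\le-2\lambda|\delta^j|^2+2|\delta^j|\big(\frac Ln|\delta^l|+\frac L{\sqrt n}|\delta_{\neq l}|\big)$, and (16) gives (28).

**Step 3: conditional averages.** We keep, for each particle, only its own noise and the input. Let
$$\hat Z^j=\mathbb E[Z^j|\mathcal G,\omega^j],\qquad \eta^j=Z^j-\hat Z^j .$$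
The following hold.

- (i) $\mathbb E[\eta^j|\mathcal G,\omega^j]=0$ and $\|\eta^j\|_4\le Cn^{-1/2}$, by (18) with $\mathcal G_0=\mathcal G\vee\sigma(\omega^j)$ and (28).
- (ii) For $l\ne j$, $p^{jl}:=\mathbb E[\eta^l|\mathcal G,\omega^j,\omega^l]$ satisfies $\|p^{jl}\|_4\le C/n$. Indeed $Z^{(j),l}$ does not involve $\omega^j$, so $\mathbb E[Z^{(j),l}|\mathcal G,\omega^j,\omega^l]=\mathbb E[Z^l|\mathcal G,\omega^l]=\hat Z^l$, and $p^{jl}=\mathbb E[Z^l-Z^{(j),l}|\mathcal G,\omega^j,\omega^l]$; use (28).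
- (iii) $\|\hat Z^j-X^j\|_4=\|\mathbb E[Z^j-X^j|\mathcal G,\omega^j]\|_4\le Cn^{-1/2}$. So replacing $\omega^j$ by a copy changes $\hat Z^j$ by at most $C$ in $L^4$; and $\hat Z^j$ depends only on $\mathcal G$ and $\omega^j$.
- (iv) Let $F$ be $\nabla_xV(m_{(y,\hat Z)},\cdot)$ or $\nabla_{\mathbb W}V(m_{(y,\hat Z)},\cdot)(\cdot)$ with arguments measurable with respect to $\mathcal H=\mathcal G\vee\sigma(\omega^j,j\in J)$, $|J|\le2$. Then $\|F-\mathbb E[F|\mathcal H]\|_4\le Cn^{-1/2}$. Indeed resampling $\omega^m$, $m\notin J$, changes only $\hat Z^m$ inside the measure, hence changes $F$ by at most $\frac Ln|\hat Z^m-\hat Z'^m|$, which is $O(1/n)$ in $L^4$ by (iii); use (18).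

**Step 4: replacing $Z$ by $\hat Z$ in the averaged drift.** This shows that the averages nearly satisfy a closed equation: for $j>k$,
$$e^j:=\mathbb E\big[V(m_{(y,Z)},Z^j)-V(m_{(y,\hat Z)},\hat Z^j)\,\big|\,\mathcal G,\omega^j\big]\quad\text{satisfies}\quad\|e^j\|_2\le C/n. \tag{29}$$
Let $f(\tau)=V(m_{(y,\hat Z+\tau\eta)},\hat Z^j+\tau\eta^j)$ and $\bar\eta=\frac1n\sum_{l>k}|\eta^l|$. Then
$$f'(0)=A^j\eta^j+\frac1n\sum_{l>k}B^{jl}\eta^l,\qquad A^j=\nabla_xV(m_{(y,\hat Z)},\hat Z^j),\quad B^{jl}=\nabla_{\mathbb W}V(m_{(y,\hat Z)},\hat Z^j)(\hat Z^l).$$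
By (R), $|f'(\tau)-f'(0)|\le L(\bar\eta+|\eta^j|)|\eta^j|+\frac Ln\sum_l(\bar\eta+|\eta^j|+|\eta^l|)|\eta^l|$. Since $\bar\eta^2\le\frac1n\sum_l|\eta^l|^2$, the difference inside (29) is $f'(0)+r^j$ with $|r^j|\le C(|\eta^j|^2+\frac1n\sum_l|\eta^l|^2)$, and $\|r^j\|_2\le C/n$ by (i).

It remains to average $f'(0)$. By (i), $\mathbb E[A^j\eta^j|\mathcal G,\omega^j]=\mathbb E[(A^j-\mathbb E[A^j|\mathcal G,\omega^j])\eta^j|\mathcal G,\omega^j]$, whose $L^2$ norm is at most $Cn^{-1/2}\cdot n^{-1/2}$ by (iv) and Hölder. The term $l=j$ of the sum contributes at most $\frac Ln\|\eta^j\|_2\le Cn^{-3/2}$. For $l\ne j$, with $\mathcal H=\mathcal G\vee\sigma(\omega^j,\omega^l)$,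
$$\mathbb E[B^{jl}\eta^l|\mathcal H]=\mathbb E\big[(B^{jl}-\mathbb E[B^{jl}|\mathcal H])\eta^l\big|\mathcal H\big]+\mathbb E[B^{jl}|\mathcal H]\,p^{jl}$$
has $L^2$ norm at most $C/n$, by (iv), (i) and (ii). Averaging over $l$ and conditioning on $(\mathcal G,\omega^j)$ gives (29).

**Step 5: the systematic part, $\|\hat Z^j-X^j\|_2\le C\sqrt k/n$.** This improves Step 1 after averaging. Let $D^j=\hat Z^j-X^j$, which is $(\mathcal G,\omega^j)$-measurable with $D^j_0=0$. Conditioning (1), $\hat Z^j_s=z_0^j+\int_0^s\mathbb E[V(m_{(y,Z)},Z^j)|\mathcal G,\omega^j]dr+\sqrt2\sigma b^j_s$, so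
$$\tfrac{d}{ds}D^j=\mathbb E\big[V(m_{(y,\hat Z)},\hat Z^j)-V(m_{(y,X)},X^j)\big|\mathcal G,\omega^j\big]+q^j+e^j,\qquad q^j=\mathbb E[V(m_{(y,X)},X^j)|\mathcal G,\omega^j]-V(\mu_s,X^j). \tag{30}$$

*Bound on $q^j$.* By (27), $\|V(m_{(y,X)},X^j)-V(m_X,X^j)\|_2\le C\sqrt k/n$. Next, replacing $X^j$ inside $m_X$ by a fresh copy costs $C/n$ in $L^2$. After this, the conditional expectation given $(\mathcal G,\omega^j)$ is $\phi(X^{\le k};X^j)$, where $\phi(x_{\le k};x)=\mathbb EV(m_{(x_{\le k},X^{>k})},x)$, and $X^j$ is independent of $X^{\le k}$ because $j>k$. For fixed $x$, resampling one of the $k$ slots costs $C/n$, so (18) gives $\|\phi(X^{\le k};x)-\mathbb E\phi(X^{\le k};x)\|_2\le C(k\,n^{-2})^{1/2}$, while $|\mathbb E\phi(X^{\le k};x)-V(\mu_s,x)|\le C/n$ by Lemma 5(i). So $\|q^j\|_2\le C\sqrt k/n$.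

*Conclusion of the step.* $D$ is the integral in $s$ of a process bounded in $L^2$ on $[0,t]$, so $\mathbb E|D_s|^2$ is absolutely continuous with derivative $2\sum_j\mathbb E[D^j\cdot\frac d{ds}D^j]$. Here the choice of $\hat Z^j$ pays off: $D^j$ is $(\mathcal G,\omega^j)$-measurable, so $\mathbb E\big[D^j\cdot\mathbb E[\,\cdot\,|\mathcal G,\omega^j]\big]=\mathbb E[D^j\cdot(\,\cdot\,)]$, and the conditional expectation in (30) can be removed. What is left is
$$\mathbb E\sum_{j>k}\big(V(m_{(y,\hat Z)},\hat Z^j)-V(m_{(y,X)},X^j)\big)\cdot(\hat Z^j-X^j)\le-\lambda\mathbb E|D|^2$$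
by (14) with $y$ frozen. With the bounds on $q^j,e^j$ and Cauchy–Schwarz,
$$\tfrac d{ds}\mathbb E|D|^2\le-2\lambda\mathbb E|D|^2+2(\mathbb E|D|^2)^{1/2}\sqrt N\,C\frac{\sqrt k}n .$$
By (16), $\mathbb E|D|^2\le CNk/n^2$. By exchangeability in $j>k$, $\mathbb E|D^j|^2\le Ck/n^2$.

**Step 6: assembling (7).** At time $t$ we pass from $Z$ to $\hat Z$, to $X$, then replace $y^{\le k}$ by $X^{\le k}$ in the measure, and finally replace the empirical measure by $\mu_t$: $\Gamma(y)-V(\mu_t,y^1)=\mathrm{T1}+\mathrm{T2}+\mathrm{T3}+\mathrm{T4}$, where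
$$\begin{aligned}\mathrm{T1}&=\mathbb E[V(m_{(y,Z)},y^1)-V(m_{(y,\hat Z)},y^1)|\mathcal G],&\mathrm{T2}&=\mathbb E[V(m_{(y,\hat Z)},y^1)-V(m_{(y,X)},y^1)|\mathcal G],\\ \mathrm{T3}&=\mathbb E[V(m_{(y,X)},y^1)-V(m_X,y^1)|\mathcal G],&\mathrm{T4}&=\mathbb E[V(m_X,y^1)|\mathcal G]-V(\mu_t,y^1).\end{aligned}$$

*T1.* As in Step 4, with $B^l=\nabla_{\mathbb W}V(m_{(y,\hat Z)},y^1)(\hat Z^l)$, the difference is $\frac1n\sum_lB^l\eta^l$ plus a remainder at most $\frac Ln\sum_l(\bar\eta+|\eta^l|)|\eta^l|\le\frac{2L}n\sum_l|\eta^l|^2$, of $L^2$ norm at most $C/n$. By (i), $\mathbb E[B^l\eta^l|\mathcal G,\omega^l]=\mathbb E[(B^l-\mathbb E[B^l|\mathcal G,\omega^l])\eta^l|\mathcal G,\omega^l]$, which is $O(1/n)$ in $L^2$ by (iv). So $\|\mathrm{T1}\|_2\le C/n$.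

*T2.* $\|\mathrm{T2}\|_2\le\frac Ln\sum_{j>k}\|D^j\|_2\le C\sqrt k/n$ by Step 5.

*T3.* $\|\mathrm{T3}\|_2\le\frac Ln\sum_{i\le k}\|\Delta^i\|_2\le C\sqrt k/n$ by (27) for $p=2$, in the form $\frac Ln\cdot k\cdot Cn^{-1/2}$.

*T4.* Here the evaluation point $y^1$ is correlated with $X^{\le k}$. With $\phi$ as in Step 5 (at time $t$), $\mathrm{T4}=\phi(X^{\le k};y^1)-V(\mu_t,y^1)$. Let $\bar\phi(x)=\mathbb EV(m_X,x)$ and $\psi=\phi-\bar\phi$; by Lemma 5(i), $|\bar\phi(x)-V(\mu_t,x)|\le C/n$ for all $x$. We first move the evaluation point from $y^1$ to $X^1$. With $r(x)=\mathbb E|x-X_t|$, writing $\bar\phi$ with independent copies of $X^{\le k}$ in the first $k$ slots, the Lipschitz property of $\nabla_xV$ in $\mu$ gives $|\nabla_x\psi(x_{\le k};x)|\le\frac Ln\sum_{i\le k}r(x_i)$. Hence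
$$|\psi(X^{\le k};y^1)-\psi(X^{\le k};X^1)|\le\frac Ln|\Delta^1|\sum_{i\le k}r(X^i),$$
whose $L^2$ norm is at most $\frac Ln\cdot Cn^{-1/2}\cdot kC\le C\sqrt k/n$ by Hölder, Lemma 7 and Lemma 3. In $\psi(X^{\le k};X^1)$ replace the first slot $X^1$ by an independent copy, at cost $C/n$ in $L^2$. Now the evaluation point is independent of the $k$ slots, $\mathbb E\psi(X^{\le k};x)=0$ for fixed $x$, and (18) gives $L^2$ norm at most $C(kn^{-2})^{1/2}=C\sqrt k/n$. So $\|\mathrm{T4}\|_2\le C\sqrt k/n$. At $t=0$, where $\Delta=0$, this is the bound announced at the end of Section 9.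

This proves (7). Together with (6) it proves Proposition 8, and by Section 9 Theorem A and Theorem B.1; parts 2 and 3 of Theorem B were proved in Section 3. $\blacksquare$
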